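\title{Diagonal stationary reflection with countable rows does not imply simultaneous reflection of $\aleph_1$ sets}

\begin{abstract}
We show that, relative to a supercompact cardinal, it is consistent that the diagonal stationary reflection principle $\mathsf{DSR}(\omega,S^\lambda_\omega)$ holds while some $\aleph_1$ stationary subsets of $S^\lambda_\omega$ do not reflect simultaneously; the case $\lambda=\omega_2$ is included. This answers two questions of Fuchs and Lambie-Hanson. The model is obtained from a model of $\mathsf{MM}^{++}$ by adding a coloring $h\colon S^\lambda_\omega\to\omega_1$ with stationary fibers that is bounded on a club at every point of uncountable cofinality. A lemma of $\mathsf{ZFC}$ reduces every matrix with countable rows to a stationary set on which $h$ is bounded, and inside such a set reflection is inherited from $\mathsf{MM}^{++}$.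
\end{abstract}

\section{Introduction}

\subsection{Simultaneous and diagonal reflection}

Throughout, $\lambda$ is a regular uncountable cardinal,
\[
S^\lambda_\omega=\{\alpha<\lambda:\operatorname{cf}(\alpha)=\omega\}
\quad\text{and}\quad
S^\lambda_{>\omega}=\{\alpha<\lambda:\operatorname{cf}(\alpha)>\omega\}.
\]
A subset of a limit ordinal $\gamma$ is a \emph{club} in $\gamma$ if it is unbounded in $\gamma$ and contains all of its limit points below $\gamma$, and it is \emph{stationary} in $\gamma$ if it meets every club in $\gamma$. ``Club'' and ``stationary'' without qualification refer to $\lambda$. A reflection principle says that the largeness of a stationary set is already visible at some stage below $\lambda$.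

\begin{definition}\label{def:refl}
Let $S\subseteq\lambda$ be stationary. The set $S$ \emph{reflects at} $\gamma<\lambda$ if $\operatorname{cf}(\gamma)>\omega$ and $S\cap\gamma$ is stationary in $\gamma$. A family of stationary subsets of $\lambda$ \emph{reflects simultaneously} if there is one $\gamma<\lambda$ at which every member of the family reflects. For $1<\kappa\le\lambda$, $\mathrm{Refl}({<}\kappa,S)$ asserts that every family of fewer than $\kappa$ stationary subsets of $S$ reflects simultaneously, and $\mathrm{Refl}(\kappa,S)$ stands for $\mathrm{Refl}({<}\kappa^+,S)$.
\end{definition}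

In the diagonal version one is handed $\lambda$ many families, one for each $\alpha<\lambda$, and the point $\gamma$ has to serve the families indexed by club many $\alpha<\gamma$.

\begin{definition}\label{def:dsr}
Let $S\subseteq\lambda$ be stationary and let $\kappa$ be a cardinal. $\mathsf{DSR}({<}\kappa,S)$ asserts that for every matrix $\langle S_{\alpha,i}\mid\alpha<\lambda,\ i<i_\alpha\rangle$ of stationary subsets of $S$ with $i_\alpha<\kappa$ for all $\alpha<\lambda$, there are $\gamma\in S^\lambda_{>\omega}$ and a club $F\subseteq\gamma$ such that $S_{\alpha,i}\cap\gamma$ is stationary in $\gamma$ for all $\alpha\in F$ and $i<i_\alpha$. We write $\mathsf{DSR}(\kappa,S)$ for $\mathsf{DSR}({<}\kappa^+,S)$ and call $\langle S_{\alpha,i}\mid i<i_\alpha\rangle$ the \emph{row} of $\alpha$.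
\end{definition}

So $\mathsf{DSR}(1,S)$ concerns rows with at most one set and $\mathsf{DSR}(\omega,S)$ concerns countable rows; the second principle implies the first. A matrix whose rows are all equal turns diagonal reflection into simultaneous reflection.

\begin{proposition}\label{prop:constant}
For every stationary $S\subseteq\lambda$, $\mathsf{DSR}(\omega_1,S)$ implies $\mathrm{Refl}(\omega_1,S)$.
\end{proposition}

\begin{proof}
List a nonempty family of at most $\aleph_1$ stationary subsets of $S$ as $\langle S_i\mid i<\omega_1\rangle$, with repetitions if necessary, and apply $\mathsf{DSR}(\omega_1,S)$ to the matrix $S_{\alpha,i}=S_i$. The club $F\subseteq\gamma$ is nonempty, so every $S_i$ reflects at $\gamma$.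
\end{proof}

\subsection{The question}

Constant matrices reflect as many sets as fit into one row. Matrices with varying rows do better, because a row can pass reflection on from one set to the next.

\begin{example}\label{ex:propagation}
Assume $\mathsf{DSR}(1,S)$ and let $S_n$ $(n<\omega)$ be pairwise disjoint stationary subsets of $S$. Give each $\alpha\in S_n$ the row consisting of $S_{n+1}$ and every other $\alpha<\lambda$ the row consisting of $S_0$. Let $\gamma$ and $F$ be as in Definition~\ref{def:dsr}. Since $F\neq\emptyset$, some $S_n$ reflects at $\gamma$. If $S_n$ reflects at $\gamma$, then it meets the club $F$ in a point $\alpha$, and the row of $\alpha$ is $S_{n+1}$; so $S_{n+1}$ reflects at $\gamma$. Hence all but finitely many of the sets $S_n$ reflect at $\gamma$.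
\end{example}

How far does this gain go? Two known results frame the question; neither is used below.
\begin{enumerate}
\item[(K1)] $\mathsf{DSR}(1,S)$ implies $\mathrm{Refl}(\omega,S)$.
\item[(K2)] It is consistent to have regular cardinals $\omega_1<\kappa<\lambda$ such that $\mathsf{DSR}({<}\kappa,S^\lambda_\omega)$ holds, yet $\mathrm{Refl}(\kappa,S)$ fails for every stationary $S\subseteq\lambda$.
\end{enumerate}
Thus rows of size ${<}\kappa$ yield the simultaneous reflection of $\kappa$ sets when $\kappa=\omega$, and need not do so when $\kappa>\omega_1$. The value between these is $\kappa=\omega_1$, that is, countable rows against $\aleph_1$ sets. The following is asked in \cite{FLH}.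

\medskip
\noindent\textbf{Question.} \emph{Is it consistent that there is a regular $\lambda>\omega_1$ such that $\mathsf{DSR}(1,S^\lambda_\omega)$ holds and $\mathrm{Refl}(\omega_1,\lambda)$ fails? Or such that $\mathsf{DSR}(\omega,S^\lambda_\omega)$ holds and $\mathrm{Refl}(\omega_1,\lambda)$ fails?}
\medskip

Here $\mathrm{Refl}(\omega_1,\lambda)$ is to be read as $\mathrm{Refl}(\omega_1,S^\lambda_\omega)$. This reading excludes a trivial failure. If $\mu$ is regular and uncountable, then $S^{\mu^+}_\mu=\{\alpha<\mu^+:\operatorname{cf}(\alpha)=\mu\}$ reflects nowhere: for $\gamma<\mu^+$ of uncountable cofinality, the limit points of a club in $\gamma$ of order type $\operatorname{cf}(\gamma)\le\mu$ form a club in $\gamma$ of ordinals of cofinality less than $\mu$.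

To guess the answer, try to push Example~\ref{ex:propagation} to $\omega_1$. Let $S_j$ $(j<\omega_1)$ be pairwise disjoint stationary subsets of $S$, let $a(j)\subseteq\omega_1$ be countable and nonempty, and give each $\alpha\in S_j$ a row listing $\{S_k:k\in a(j)\}$. The argument of the example shows that the set $I$ of those $j$ for which $S_j$ reflects at $\gamma$ is closed under $a$: if $j\in I$, then $a(j)\subseteq I$. But the closure of a single index under $a$ is countable, so nothing here forces $I$ to be uncountable. One therefore expects the answer ``yes''. The expectation is incomplete in one respect: a row may depend on the point $\alpha$ itself and not only on the set $S_j$ that contains it, so that $\lambda$ many different rows occur, and one has to show that such matrices gain nothing more.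

\subsection{Results}

Both questions have a positive answer, relative to a supercompact cardinal. We force over a model of the forcing axiom $\mathsf{MM}^{++}$, recalled in Definition~\ref{def:mm}.

\begin{theorem}\label{thm:A}
Assume $\mathsf{MM}^{++}$ and let $\lambda\ge\omega_2$ be regular. There is a $\sigma$-closed poset $P$, adding no new sequences of length ${<}\lambda$ of ground model elements (so that cardinals and cofinalities ${\le}\lambda$ are preserved), such that in $V^P$ the principle $\mathsf{DSR}(\omega,S^\lambda_\omega)$ holds and $\mathrm{Refl}(\omega_1,S^\lambda_\omega)$ fails.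
\end{theorem}

Since $\mathsf{MM}^{++}$ is consistent relative to a supercompact cardinal, so is $\mathsf{DSR}(\omega,S^\lambda_\omega)+\neg\mathrm{Refl}(\omega_1,S^\lambda_\omega)$, already for $\lambda=\omega_2$; and as $\mathsf{DSR}(\omega,S^\lambda_\omega)$ implies $\mathsf{DSR}(1,S^\lambda_\omega)$, one model settles both questions. By Proposition~\ref{prop:constant} the rows in Theorem~\ref{thm:A} cannot be allowed to have size $\aleph_1$. We do not claim that the large cardinal hypothesis is optimal.

The poset $P$, defined in Section~\ref{sec:P}, adds a coloring that describes simultaneous reflection of $\aleph_1$ subsets of $S^\lambda_\omega$ in the extension completely.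

\begin{theorem}\label{thm:B}
Assume $\mathsf{MM}^{++}$, let $\lambda\ge\omega_2$ be regular and let $P$ be the poset of Definition~\ref{def:P}. In $V^P$ there is $h\colon S^\lambda_\omega\to\omega_1$, all of whose fibers are stationary, such that:
\begin{enumerate}
\item[(1)] for every $\gamma\in S^\lambda_{>\omega}$ there are a club $C\subseteq\gamma$ and $\varepsilon<\omega_1$ with $h(\alpha)\le\varepsilon$ for all $\alpha\in C\cap S^\lambda_\omega$;
\item[(2)] $\mathsf{DSR}(\omega,S)$ holds for every stationary $S\subseteq S^\lambda_\omega$;
\item[(3)] for stationary $S\subseteq S^\lambda_\omega$ the following are equivalent: \textup{(a)} $\mathrm{Refl}(\omega_1,S)$; \textup{(b)} $\mathsf{DSR}(\omega_1,S)$; \textup{(c)} $\{\alpha\in S:h(\alpha)>\varepsilon\}$ is nonstationary for some $\varepsilon<\omega_1$.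
\end{enumerate}
\end{theorem}

In particular $\mathrm{Refl}(\omega_1,S)$ holds in $V^P$ when $S$ is a fiber of $h$, so this model does not reproduce the failure for every stationary $S$ that occurs in (K2).

\subsection{The idea}\label{sub:idea}

Call a function $h$ into $\omega_1$, defined at least on $S^\lambda_\omega\cap\gamma$, \emph{tame at} $\gamma\in S^\lambda_{>\omega}$ if there are $C$ and $\varepsilon$ as in clause (1) of Theorem~\ref{thm:B}. We write $\{h\le\varepsilon\}$ for the set of $\alpha$ in the domain of $h$ with $h(\alpha)\le\varepsilon$, and likewise $\{h>\varepsilon\}$ and $\{h=j\}$. If $h$ is tame at $\gamma$, only the countably many fibers $\{h=j\}$ with $j\le\varepsilon$ can reflect at $\gamma$. A coloring with stationary fibers that is tame everywhere therefore refutes $\mathrm{Refl}(\omega_1,S^\lambda_\omega)$.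

What can a witness $(\gamma,F)$ to diagonal reflection look like in the presence of such an $h$? With $C$ and $\varepsilon$ chosen for $\gamma$, we may shrink $F$ to $F\cap C$, so that $h\le\varepsilon$ on $F\cap S^\lambda_\omega$; and if $S_{\alpha,i}\subseteq S^\lambda_\omega$ reflects at $\gamma$, then $S_{\alpha,i}\cap C$, a subset of $\{h\le\varepsilon\}$, is stationary in $\gamma$. All the reflection takes place inside $\{h\le\varepsilon\}$. This suggests looking for a stationary $T\subseteq\{h\le\varepsilon\}$ such that $S_{\alpha,i}\cap T$ is stationary whenever $\alpha\in T$, and then for $\gamma$ and $F\subseteq T$ at which the sets $S_{\alpha,i}\cap T$ reflect.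

For the matrix considered above, with $S_j=\{h=j\}$ and rows given by $a$, the set $T$ can be written down: let $I$ be the closure of $\{0\}$ under $a$, let $\varepsilon=\sup I<\omega_1$ and $T=\bigcup_{j\in I}S_j$. If $\alpha\in T$ has color $j$, its row lists sets $S_k$ with $k\in a(j)\subseteq I$, and these are contained in $T$. Lemma~\ref{lem:key} shows in $\mathsf{ZFC}$ that such a $T$ exists for every matrix with countable rows. Proposition~\ref{prop:main} finds $\gamma$ and $F$: we apply $\mathsf{MM}^{++}$ in the ground model to the iteration that first adds $h$ and then shoots a club through $T$. The resulting filter gives a club $F$ in an ordinal $\gamma$ of cofinality $\omega_1$ and a candidate for $h\restriction\gamma$. The candidate is a condition of $P$ because it is bounded by $\varepsilon$ on $F$.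

\section{Background}\label{sec:background}

\subsection{Clubs}

If $\operatorname{cf}(\gamma)>\omega$, the intersection of fewer than $\operatorname{cf}(\gamma)$ clubs in $\gamma$ is a club in $\gamma$. Consequently the union of fewer than $\operatorname{cf}(\gamma)$ nonstationary subsets of $\gamma$ is nonstationary, and the intersection of a stationary set with a club is stationary. We refer to these facts as \emph{completeness of the club filter}.

A set $c\subseteq\lambda$ is \emph{closed in $\lambda$} if it contains all its limit points below $\lambda$. A nonempty countable set that is closed in $\lambda$ has a maximum, since its supremum is below $\lambda$. A set $c'$ \emph{end-extends} $c$ if $c$ is an initial segment of $c'$. For $\xi<\operatorname{otp}(c)$, $c(\xi)$ is the $\xi$-th element of $c$.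

\begin{lemma}\label{lem:chain}
Let $\mathcal C$ be a family of sets closed in an ordinal $\lambda$, linearly ordered by end-extension, and let $F=\bigcup\mathcal C$.
\begin{enumerate}
\item[(a)] Each $c\in\mathcal C$ is an initial segment of $F$, and $F$ contains all its limit points below $\sup F$.
\item[(b)] Suppose that $\lambda\ge\omega_2$ is regular, the members of $\mathcal C$ are countable and their order types are unbounded in $\omega_1$. Then $\gamma=\sup F$ is below $\lambda$ and has cofinality $\omega_1$, $F$ is a club in $\gamma$ of order type $\omega_1$, and the increasing enumeration $f$ of $F$ is continuous and satisfies $f(\xi)=c(\xi)$ for $c\in\mathcal C$, $\xi<\operatorname{otp}(c)$.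
\item[(c)] If $f\colon\omega_1\to\gamma$ is strictly increasing, continuous and cofinal and $E\subseteq\omega_1$ is stationary in $\omega_1$, then $f[E]$ is stationary in $\gamma$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $\alpha\in F\setminus c$, then $\alpha\in c'$ for some $c'\in\mathcal C$ that must end-extend $c$, so $\alpha$ is above all elements of $c$. If $\beta<\sup F$ is a limit point of $F$, take $c\in\mathcal C$ with an element above $\beta$; then $c\cap\beta=F\cap\beta$ is unbounded in $\beta$, so $\beta\in c$.

(b) For $\beta\in c\in\mathcal C$ the set $F\cap\beta=c\cap\beta$ is countable, so $\operatorname{otp}(F)\le\omega_1$, and equality holds because $\operatorname{otp}(F)\ge\operatorname{otp}(c)$ for all $c\in\mathcal C$. Hence $F$ is an unbounded subset of $\gamma$, $\operatorname{cf}(\gamma)=\omega_1$, and $\gamma<\lambda$ because $\lambda>\omega_1$ is regular. By (a), $F$ is closed in $\gamma$, which makes $f$ continuous, and $f(\xi)=c(\xi)$.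

(c) Let $K$ be a club in $\gamma$. The range of $f$ is a club in $\gamma$, so its intersection with $K$ is unbounded in $\gamma$ and $f^{-1}[K]$ is unbounded in $\omega_1$. By continuity $f^{-1}[K]$ is closed. So it meets $E$.
\end{proof}

\subsection{Elementary submodels}

Let $\theta$ be a large regular cardinal, $H_\theta$ the collection of sets of hereditary cardinality ${<}\theta$, and $<^*$ a well-order of $H_\theta$. For $X\subseteq H_\theta$, the \emph{hull} of $X$ is the set of elements definable in $(H_\theta,\in,<^*)$ from parameters in $X$. It is an elementary submodel of size $|X|+\aleph_0$, and it is contained in every elementary submodel that contains $X$. If $N$ is a countable elementary submodel, then $N\cap\omega_1$ is a countable limit ordinal, because every countable $x\in N$ has an enumeration in type $\omega$ in $N$ and so $x\subseteq N$. If $\lambda\in N$, then $N\cap\lambda$ is closed under successor, so $\sup(N\cap\lambda)$ is larger than every element of $N\cap\lambda$.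

\subsection{Forcing}

We write $p'\le p$ if $p'$ is stronger than $p$. A \emph{filter} on a poset is an upward closed set any two members of which have a common extension in it. A statement holds in $V^P$ if it holds in $V[G]$ for every generic filter $G\subseteq P$. A poset is \emph{$\sigma$-closed} if every decreasing $\omega$-sequence has a lower bound, and it \emph{preserves stationary subsets of $\omega_1$} if it forces every stationary $A\subseteq\omega_1$ of $V$ to remain stationary in $\omega_1$. We use two textbook facts.
\begin{enumerate}
\item[(F1)] If the intersection of any family of fewer than $\mu$ dense open subsets of $P$ is dense, then $P$ adds no new sequences of length ${<}\mu$ of ground model elements. In that case every regular $\nu\le\mu$ stays regular, since a short cofinal sequence in $\nu$ would lie in $V$; so cardinals and cofinalities ${\le}\mu$ are preserved.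
\item[(F2)] The two-step iteration $P*\dot Q$ consists of pairs $(p,\dot q)$ with $p\Vdash\dot q\in\dot Q$, where $(p',\dot q')\le(p,\dot q)$ if $p'\le p$ and $p'\Vdash\dot q'\le\dot q$. If $H$ is generic for $P*\dot Q$, then the set $G_P$ of first coordinates of members of $H$ is generic for $P$, the set $G_Q$ of the values $\dot q^{G_P}$ of second coordinates is generic over $V[G_P]$ for $\dot Q^{G_P}$, and $V[H]=V[G_P][G_Q]$. If $R$ is a dense subset of the conditions below a fixed condition $r_0$, the upward closure of an $R$-generic filter is a generic filter containing $r_0$, and it gives the same extension.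
\end{enumerate}

Martin's Maximum $\mathsf{MM}$ says that for every poset $R$ preserving stationary subsets of $\omega_1$ and any $\aleph_1$ dense subsets of $R$ there is a filter in $V$ meeting them all. The axiom we need also carries over the stationarity of $\aleph_1$ subsets of $\omega_1$ from the generic extension to $V$.

\begin{definition}\label{def:mm}
$\mathsf{MM}^{++}$ is the following statement. For every poset $R$ preserving stationary subsets of $\omega_1$, every family of at most $\aleph_1$ dense subsets of $R$, and every sequence $\langle\dot E_\nu\mid\nu<\omega_1\rangle$ of $R$-names forced by $R$ to be stationary subsets of $\omega_1$, there is a filter $G\subseteq R$ meeting all the given dense sets such that each set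
\[
\dot E_\nu[G]=\{\xi<\omega_1:\exists r\in G\ \ r\Vdash\check\xi\in\dot E_\nu\}
\]
is stationary in $\omega_1$.
\end{definition}

The only result that we take from the literature is that $\mathsf{MM}^{++}$ is consistent relative to a supercompact cardinal. It holds in the standard model of $\mathsf{MM}$ of Foreman, Magidor and Shelah \cite{FMS}: there the generic filter $g$ for $R$ is followed by a tail of the iteration that preserves stationary subsets of $\omega_1$, so the sets $\dot E_\nu[g]$ remain stationary in the final model.

\section{Adding a tame coloring}\label{sec:P}

From now on $\lambda\ge\omega_2$ is regular, except in Section~\ref{sec:key}, where the hypotheses are stated separately. We first record what tameness does to simultaneous reflection.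

\begin{lemma}\label{lem:tame}
Let $h\colon S^\lambda_\omega\to\omega_1$ be tame at every $\gamma\in S^\lambda_{>\omega}$, and let $S\subseteq S^\lambda_\omega$ be such that $S\cap\{h>\varepsilon\}$ is stationary for every $\varepsilon<\omega_1$. Then $\mathrm{Refl}(\omega_1,S)$ fails.
\end{lemma}

\begin{proof}
Let $J$ be the set of $j<\omega_1$ such that $S\cap\{h=j\}$ is stationary. For $\varepsilon<\omega_1$ the stationary set $S\cap\{h>\varepsilon\}$ is the union of the $\aleph_1<\lambda$ sets $S\cap\{h=j\}$, $\varepsilon<j<\omega_1$, so one of them is stationary by completeness. Thus $J$ is unbounded in $\omega_1$. Given $\gamma\in S^\lambda_{>\omega}$, let $C$ and $\varepsilon$ witness tameness at $\gamma$ and pick $j\in J$ above $\varepsilon$. Then $S\cap\{h=j\}$ is disjoint from $C$ and does not reflect at $\gamma$. So the family $\{S\cap\{h=j\}:j\in J\}$ does not reflect simultaneously.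
\end{proof}

We add a tame coloring by initial segments.

\begin{definition}\label{def:P}
Conditions of $P$ are pairs $p=(\delta_p,h_p)$ with $\delta_p<\lambda$ and $h_p\colon S^\lambda_\omega\cap(\delta_p+1)\to\omega_1$ such that $h_p$ is tame at every $\gamma\le\delta_p$ of uncountable cofinality. We put $p'\le p$ if $\delta_{p'}\ge\delta_p$ and $h_{p'}\restriction(\delta_p+1)=h_p$.
\end{definition}

Including the top point $\delta_p$ means that a condition has settled everything about $h$ up to and at $\delta_p$: its color if $\operatorname{cf}(\delta_p)=\omega$, tameness if $\operatorname{cf}(\delta_p)>\omega$.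

\begin{lemma}\label{lem:P}
\begin{enumerate}
\item[(a)] For each $\beta<\lambda$ the set $\{p\in P:\delta_p\ge\beta\}$ is dense.
\item[(b)] If $\langle p_n\mid n<\omega\rangle$ is decreasing, the $\delta_{p_n}$ are not eventually constant and $\delta=\sup_n\delta_{p_n}$, then $(\delta,\bigcup_nh_{p_n}\cup\{(\delta,j)\})$ is a lower bound for every $j<\omega_1$. Hence $P$ is $\sigma$-closed.
\item[(c)] $P$ adds no new sequences of length ${<}\lambda$ of ground model elements.
\item[(d)] In $V^P$, the function $h=\bigcup_{p\in G_P}h_p$, where $G_P$ is the generic filter, maps $S^\lambda_\omega$ to $\omega_1$, is tame at every $\gamma\in S^\lambda_{>\omega}$, and has stationary fibers.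
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $\beta>\delta_p$, extend $h_p$ by the value $0$ on $S^\lambda_\omega\cap(\delta_p,\beta]$. At $\gamma\in(\delta_p,\beta]$ of uncountable cofinality, the club $\gamma\setminus(\delta_p+1)$ and $\varepsilon=0$ witness tameness.

(b) The ordinal $\delta<\lambda$ is larger than every $\delta_{p_n}$ and has cofinality $\omega$. So it needs a color, no tameness is required at $\delta$, and every $\gamma<\delta$ is below some $\delta_{p_n}$. If the $\delta_{p_n}$ are eventually constant, so are the $p_n$, and the eventual value is a lower bound.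

(c) By (F1) it suffices to find, below a given $p_0$, a condition in $\bigcap_{\xi<\vartheta}D_\xi$, where $\vartheta<\lambda$ is a limit ordinal and the $D_\xi$ are dense and open. We build a decreasing sequence $\langle p_\xi\mid\xi\le\vartheta\rangle$ with $\delta_\xi=\delta_{p_\xi}$ strictly increasing and continuous. The difficulty is tameness at limit stages of uncountable cofinality, and we prepare for it by always choosing color $0$ at limit stages of countable cofinality. Given $p_\xi$, use (a) and density to find $p_{\xi+1}\le p_\xi$ in $D_\xi$ with $\delta_{\xi+1}>\delta_\xi$. For limit $\xi\le\vartheta$ let $\delta_\xi=\sup_{\zeta<\xi}\delta_\zeta$, which is below $\lambda$ and has the same cofinality as $\xi$, and let $h_{p_\xi}=\bigcup_{\zeta<\xi}h_{p_\zeta}$, together with the pair $(\delta_\xi,0)$ if $\operatorname{cf}(\xi)=\omega$. Tameness below $\delta_\xi$ is inherited from the earlier conditions. If $\operatorname{cf}(\xi)>\omega$, the set $\{\delta_\zeta:\zeta<\xi\text{ limit}\}$ is a club in $\delta_\xi$, and each of its members of cofinality $\omega$ is some $\delta_\zeta$ with $\operatorname{cf}(\zeta)=\omega$ and has color $0$. So $p_\xi\in P$.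 Finally $p_\vartheta\le p_{\xi+1}\in D_\xi$ for all $\xi<\vartheta$.

(d) By (c) and (F1), $\lambda$ stays regular and the sets $S^\lambda_\omega$ and $S^\lambda_{>\omega}$ are the same in $V$ and $V^P$. By (a), $h$ is total, and every $\gamma\in S^\lambda_{>\omega}$ is at most $\delta_p$ for some $p\in G_P$, whose witness to tameness at $\gamma$ works for $h$. Let $j<\omega_1$ and let $p_0$ force that $\dot K$ is a club in $\lambda$. Given $p_n$, choose $p_{n+1}\le p_n$ and $\beta_n>\delta_{p_n}$ with $p_{n+1}\Vdash\beta_n\in\dot K$ and, by (a), $\delta_{p_{n+1}}\ge\beta_n$. Then $\delta=\sup_n\delta_{p_n}=\sup_n\beta_n$, and the lower bound from (b) with color $j$ forces $\delta\in\dot K$ and $h(\delta)=j$.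
\end{proof}

Since $\lambda\ge\omega_2$, part (c) implies that $P$ adds no subsets of $\omega_1$, hence no clubs in $\omega_1$. So $P$ preserves stationary subsets of $\omega_1$.

\begin{example}\label{ex:nolowerbound}
A decreasing $\omega_1$-sequence in $P$ need not have a lower bound. Using (a) and (b), build $\langle p_\xi\mid\xi<\omega_1\rangle$ with $\delta_\xi=\delta_{p_\xi}$ strictly increasing and continuous and with color $\xi$ at $\delta_\xi$ for every limit $\xi$. Every club in $\gamma=\sup_\xi\delta_\xi$ contains $\delta_\xi$ for unboundedly many limit $\xi$, so $\bigcup_\xi h_{p_\xi}$ is not tame at $\gamma$, and no condition extends all $p_\xi$. An $\omega_1$-chain of conditions produced by a forcing axiom is of use only if we know a club on which the colors stay bounded.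
\end{example}

\section{Self-supporting sets}\label{sec:key}

This section is in $\mathsf{ZFC}$. Fix a stationary $S\subseteq\lambda$ and a matrix $\langle S_{\alpha,i}\mid\alpha\in S,\ i<i_\alpha\rangle$ of stationary subsets of $S$ with $i_\alpha\ge1$. Call $T\subseteq S$ \emph{self-supporting} if $S_{\alpha,i}\cap T$ is stationary for all $\alpha\in T$ and $i<i_\alpha$. The set $S$ is self-supporting, and so is $\emptyset$. A nonempty self-supporting set is stationary, since it contains $S_{\alpha,0}\cap T$ for each of its points $\alpha$. We want one on which a given coloring is bounded.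

\begin{example}\label{ex:g}
Let $\lambda\ge\omega_2$, let $h\colon S\to\omega_1$ have stationary fibers $S_j=\{h=j\}$, let $g\colon S\to\omega_1$ be arbitrary, and let the row of $\alpha$ consist of the one set $S_{g(\alpha)}$. If $g$ maps every fiber onto $\omega_1$, no set $\{h\le\varepsilon\}$ is self-supporting, so points have to be discarded. By completeness, for each $j$ there is $b(j)<\omega_1$ such that $S'_j=\{\alpha\in S_j:g(\alpha)=b(j)\}$ is stationary. Let $j_0=0$, $j_{n+1}=b(j_n)$ and $T=\bigcup_nS'_{j_n}$. For $\alpha\in S'_{j_n}$ we have $S_{g(\alpha)}\cap T\supseteq S'_{j_{n+1}}$, so $T$ is self-supporting, and $h\le\sup_nj_n<\omega_1$ on $T$.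
\end{example}

The example works because only $\aleph_1$ different rows occur, so that stationarily many points share a row. In general all rows may be different. Discarding the points $\alpha\in\{h\le\varepsilon\}$ whose rows are not supported by $\{h\le\varepsilon\}$ may remove the support of other points, which then have to be discarded as well. We iterate this derivative until it stabilizes and show that, for some $\varepsilon$, something is left.

\begin{lemma}\label{lem:key}
Let $\kappa<\lambda$ be regular uncountable cardinals, $S\subseteq\lambda$ stationary, $h\colon S\to\kappa$, and let $\langle S_{\alpha,i}\mid\alpha\in S,\ i<i_\alpha\rangle$ be stationary subsets of $S$ with $1\le i_\alpha<\kappa$. Then there are $\varepsilon<\kappa$ and a stationary $T\subseteq\{h\le\varepsilon\}$ such that $S_{\alpha,i}\cap T$ is stationary for all $\alpha\in T$ and $i<i_\alpha$.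
\end{lemma}

\begin{proof}
Suppose that for no $\varepsilon<\kappa$ there is a nonempty self-supporting subset of $\{h\le\varepsilon\}$.

\emph{Ranks.} For $\varepsilon<\kappa$ let $X^\varepsilon_0=\{h\le\varepsilon\}$,
\[
X^\varepsilon_{\mu+1}=\{\alpha\in X^\varepsilon_\mu: S_{\alpha,i}\cap X^\varepsilon_\mu\text{ is stationary for all }i<i_\alpha\},
\]
and $X^\varepsilon_\mu=\bigcap_{\nu<\mu}X^\varepsilon_\nu$ for limit $\mu$. The sequence is decreasing, so $X^\varepsilon_{\mu+1}=X^\varepsilon_\mu$ for some $\mu$. This set is self-supporting, hence empty. So every $\alpha$ with $h(\alpha)\le\varepsilon$ is discarded at some stage, and not at a limit stage, where we take intersections. Let $\rho_\varepsilon(\alpha)$ be the unique $\mu$ with $\alpha\in X^\varepsilon_\mu\setminus X^\varepsilon_{\mu+1}$, let $i_\varepsilon(\alpha)$ be the least $i<i_\alpha$ such that $S_{\alpha,i}\cap X^\varepsilon_{\rho_\varepsilon(\alpha)}$ is nonstationary, and let $D_\varepsilon(\alpha)$ be a club disjoint from this set.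

A point $\beta\in S_{\alpha,i_\varepsilon(\alpha)}\cap D_\varepsilon(\alpha)$ with $h(\beta)\le\varepsilon$ has smaller rank than $\alpha$, and repeating this step forever would give a contradiction. The difficulty is a circularity: the next point $\beta$ depends on $\varepsilon$ through $i_\varepsilon(\alpha)$ and $D_\varepsilon(\alpha)$, while $\varepsilon$ has to bound the colors of all points chosen. We break it by choosing the points before $\varepsilon$, inside a club that works for all $\varepsilon$ at once and for all $i<i_\alpha$ at once.

\emph{One club for all $\varepsilon$.} Let $D(\alpha)=\bigcap_{h(\alpha)\le\varepsilon<\kappa}D_\varepsilon(\alpha)$. This is a club because $\kappa<\lambda$. We claim: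
\begin{equation}\label{eq:rank}
\text{if }\varepsilon\ge h(\alpha),h(\beta)\text{ and }\beta\in S_{\alpha,i_\varepsilon(\alpha)}\cap D(\alpha),\text{ then }\rho_\varepsilon(\beta)<\rho_\varepsilon(\alpha).
\end{equation}
Indeed, $\beta\in D_\varepsilon(\alpha)$ gives $\beta\notin X^\varepsilon_{\rho_\varepsilon(\alpha)}$, whereas $\beta\in X^\varepsilon_\mu$ for all $\mu\le\rho_\varepsilon(\beta)$.

\emph{A tree of points.} Define points $\alpha_s\in S$ for $s$ in a tree of finite sequences of ordinals. Let $\alpha_\emptyset\in S$ be arbitrary. Given $\alpha_s$, choose for every $i<i_{\alpha_s}$ a point $\alpha_{s^\frown i}\in S_{\alpha_s,i}\cap D(\alpha_s)$. Each node has fewer than $\kappa$ successors and $\kappa$ is regular, so by induction each level has fewer than $\kappa$ nodes. There are countably many levels and $\kappa$ is regular and uncountable, so the tree has fewer than $\kappa$ nodes, and $\varepsilon=\sup_sh(\alpha_s)<\kappa$. With this $\varepsilon$ let $s_0=\emptyset$ and $s_{n+1}=s_n{}^\frown i_\varepsilon(\alpha_{s_n})$. By \eqref{eq:rank}, $\langle\rho_\varepsilon(\alpha_{s_n})\mid n<\omega\rangle$ is a strictly decreasing sequence of ordinals, which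 is impossible.
\end{proof}

\begin{remark}\label{rem:key}
The conclusion fails if one of the following hypotheses is dropped. In (i) and (ii) let all fibers $S_j=\{h=j\}$, $j<\kappa$, be stationary.
(i) \emph{Rows of size $\kappa$}: if every row lists all fibers, then $S_{\varepsilon+1}$ is disjoint from every $T\subseteq\{h\le\varepsilon\}$.
(ii) \emph{$\kappa=\omega$}: let the row of $\alpha\in S_n$ consist of $S_{n+1}$, as in Example~\ref{ex:propagation}. If $\alpha\in T\subseteq\{h\le\varepsilon\}$ has the largest color $n$ occurring in $T$, then $S_{n+1}\cap T=\emptyset$.
(iii) \emph{$\kappa=\lambda$}: if $h$ is the identity on $S$, every set $\{h\le\varepsilon\}$ is bounded in $\lambda$.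
Case (i) is the obstruction of Proposition~\ref{prop:constant}, and case (ii) shows where the method stops at the pair $\mathsf{DSR}(1,S)$, $\mathrm{Refl}(\omega,S)$, as it must by (K1).
\end{remark}

\section{Shooting a club of order type $\omega_1$}\label{sec:Q}

To make $T$ contain a club $F$ in some $\gamma<\lambda$, we force a club through $T$ that is cofinal in $\lambda$ and let the forcing axiom pull a copy of it down into $V$.

\begin{definition}\label{def:Q}
For stationary $T\subseteq S^\lambda_\omega$, let $Q_T$ be the set of countable $c\subseteq T$ that are closed in $\lambda$, including $\emptyset$, with $c'\le c$ if $c'$ end-extends $c$. Let $\dot C$ be a name for the union of the generic filter.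
\end{definition}

Two compatible conditions are initial segments of the same set and so are comparable. Adding one point of $T$ on top of a condition shows that $\{c\in Q_T:\max c>\beta\}$ is dense for every $\beta<\lambda$. A strictly decreasing $\omega$-sequence of conditions has a lower bound only if the supremum of the maxima lies in $T$. We arrange this by running the sequence through a countable model $N$ with $\sup(N\cap\lambda)\in T$. To preserve a stationary $A\subseteq\omega_1$ we need $N\cap\omega_1\in A$ at the same time, and the next lemma controls the two ordinals independently: it first fixes the supremum with a model containing all of $\omega_1$, and then varies $N\cap\omega_1$ among its countable submodels.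

\begin{lemma}\label{lem:model}
Let $U\subseteq S^\lambda_\omega$ be stationary, $A\subseteq\omega_1$ stationary in $\omega_1$, $\theta>\lambda$ a large regular cardinal and $x\in H_\theta$. There is a countable $N\prec(H_\theta,\in,<^*)$ with $x,\lambda\in N$, $N\cap\omega_1\in A$ and $\sup(N\cap\lambda)\in U$.
\end{lemma}

\begin{proof}
Build an increasing chain $\langle M_\iota\mid\iota<\lambda\rangle$ of elementary submodels of size ${<}\lambda$: let $M_0$ be the hull of $\omega_1\cup\{x,\lambda\}$, let $M_{\iota+1}$ be the hull of $M_\iota\cup(\sup(M_\iota\cap\lambda)+1)$, and take unions at limits. The sizes stay below $\lambda$ because $\lambda>\omega_1$ is regular. For limit $\iota$, $M_\iota\cap\lambda$ is an ordinal below $\lambda$: if $\beta\in M_{\iota'}\cap\lambda$ with $\iota'<\iota$, then $\beta\subseteq M_{\iota'+1}$. These ordinals increase strictly and continuously with $\iota$, so they form a club, and there is $M=M_\iota$ with $\delta=M\cap\lambda\in U$.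

Let $\langle\delta_n\mid n<\omega\rangle$ be cofinal in $\delta$, and for $\xi<\omega_1$ let $N_\xi$ be the hull of $\xi\cup\{\delta_n:n<\omega\}\cup\{x,\lambda\}$. Each $N_\xi$ is countable and contained in $M$, so $N_\xi\cap\lambda\subseteq\delta$ and $\sup(N_\xi\cap\lambda)=\delta$. The chain $\langle N_\xi\mid\xi<\omega_1\rangle$ is increasing and continuous, and $\xi\le N_\xi\cap\omega_1<\omega_1$. The limit ordinals $\xi$ with $N_\zeta\cap\omega_1<\xi$ for all $\zeta<\xi$ form a club in $\omega_1$, and for them $N_\xi\cap\omega_1=\bigcup_{\zeta<\xi}(N_\zeta\cap\omega_1)=\xi$. Take such a $\xi$ in $A$ and let $N=N_\xi$.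
\end{proof}

Both hypotheses are needed. The supremum of $N\cap\lambda$ has cofinality $\omega$ for countable $N$, so $U$ must live on $S^\lambda_\omega$; and for $\lambda=\omega_1$ the two ordinals coincide, so the statement fails for disjoint $A$ and $U$.

\begin{lemma}\label{lem:Q}
Let $T\subseteq S^\lambda_\omega$ be stationary.
\begin{enumerate}
\item[(a)] $Q_T$ adds no new $\omega$-sequences of ground model elements.
\item[(b)] $Q_T$ forces that $\dot C\subseteq T$ is a club in $\lambda$ of order type $\omega_1$, and for each $\xi<\omega_1$ the set $\{c\in Q_T:\operatorname{otp}(c)>\xi\}$ is dense. Let $\dot f$ name the increasing enumeration of $\dot C$.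
\item[(c)] If $U\subseteq T$ is stationary and $A\subseteq\omega_1$ is stationary in $\omega_1$, then $Q_T$ forces that $\{\xi\in A:\dot f(\xi)\in U\}$ is stationary in $\omega_1$.
\end{enumerate}
In particular $Q_T$ preserves stationary subsets of $\omega_1$ (take $U=T$), and it forces $\{\xi<\omega_1:\dot f(\xi)\in U\}$ to be stationary for every stationary $U\subseteq T$ (take $A=\omega_1$).
\end{lemma}

\begin{proof}
Parts (a) and (c) use the same construction. Let $c_0\in Q_T$ and let $N$ be a countable elementary submodel with $c_0,T,\lambda\in N$ and $\delta=\sup(N\cap\lambda)\in T$. List the sets in $N$ that are dense below $c_0$ as $\langle D_n\mid n<\omega\rangle$ and choose, by elementarity, $c_{n+1}\in D_n\cap N$ with $c_{n+1}\le c_n$. Each $\max c_n$ is in $N\cap\lambda$, hence below $\delta$, and for $\beta\in N\cap\lambda$ the set $\{c:\max c>\beta\}$ is among the $D_n$. So the maxima converge to $\delta$. By Lemma~\ref{lem:chain}(a) and $\delta\in T$, the set $c_N=\bigcup_nc_n\cup\{\delta\}$ is a condition, and it extends every $c_n$.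

(a) Given $c_0$ and a sequence of countably many dense open sets, take $N$ from Lemma~\ref{lem:model} with $U=T$, $A=\omega_1$ and with the sequence in $N$. Each of the sets is in $N$, so it contains some $c_n$ and therefore $c_N$. Now apply (F1).

(b) Work in the extension by a generic filter $G_Q$, with $C=\bigcup G_Q$. By density $C$ is unbounded in $\lambda$, and by Lemma~\ref{lem:chain}(a) it is closed and the members of $G_Q$ are initial segments of it. So proper initial segments of $C$ are countable and $\operatorname{otp}(C)\le\omega_1$, where $\omega_1$ is preserved by (a). Also by (a), $\lambda$ has uncountable cofinality in the extension, so $\operatorname{otp}(C)=\omega_1$. For the density, let $c\in Q_T$ and $\xi<\omega_1$, and take $G_Q$ with $c\in G_Q$. Some $c'\in G_Q$ contains the $\xi$-th element of $C$, so $\operatorname{otp}(c')>\xi$. The longer of $c$ and $c'$ extends $c$ and has order type above $\xi$.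

(c) Let $c_0$ force that $\dot K$ is a club in $\omega_1$. Take $N$ from Lemma~\ref{lem:model} with $c_0,T,\dot K\in N$, $\xi=N\cap\omega_1\in A$ and $\delta\in U$. For $\zeta<\xi$, the set of conditions that force $\eta\in\dot K$ for some $\eta$ with $\zeta<\eta<\omega_1$ is dense below $c_0$ and lies in $N$. So some $c_n$ belongs to it, and by elementarity a witness $\eta$ can be found in $N$, that is, below $\xi$. Hence $c_N$ forces that $\dot K$ is unbounded in $\xi$, so $c_N\Vdash\xi\in\dot K$. Each $\operatorname{otp}(c_n)$ is in $N\cap\omega_1=\xi$, and by the density in (b) these order types are unbounded in $\xi$. So $\operatorname{otp}(\bigcup_nc_n)=\xi$ and $c_N(\xi)=\delta$. Since $c_N$ is forced to be an initial segment of $\dot C$, it forces $\dot f(\xi)=\delta\in U$, with $\xi\in A\cap\dot K$.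
\end{proof}

\section{Reflection where the coloring is bounded}\label{sec:main}

We first show how $\mathsf{MM}^{++}$ and $Q_T$ produce reflection when no coloring is being added.

\begin{example}\label{ex:warmup}
Assume $\mathsf{MM}^{++}$, let $T\subseteq S^\lambda_\omega$ be stationary and let $U_j\subseteq T$ $(j<\omega_1)$ be stationary. Let $\dot E_j$ name $\{\xi<\omega_1:\dot f(\xi)\in U_j\}$. By Lemma~\ref{lem:Q} there is a filter $G\subseteq Q_T$ that contains conditions of order types unbounded in $\omega_1$ and makes every $E_j=\dot E_j[G]$ stationary. Let $F=\bigcup G\subseteq T$, $\gamma$ and $f$ be as in Lemma~\ref{lem:chain}(b). If $\xi\in E_j$, some $c\in G$ forces $\dot f(\xi)\in U_j$; extending $c$ within $G$ we may assume $\operatorname{otp}(c)>\xi$, and then $c\Vdash\dot f(\xi)=c(\xi)$, so $f(\xi)=c(\xi)\in U_j$. Thus $f[E_j]\subseteq U_j\cap\gamma$, and by Lemma~\ref{lem:chain}(c) every $U_j$ reflects at $\gamma$.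
\end{example}

The dense sets alone give the club $F\subseteq T$; the names $\dot E_j$ are what makes the subsets $U_j$ reflect. In $V^P$ the conclusion of the example fails for $T=S^\lambda_\omega$ and the fibers of $h$, so $\mathsf{MM}^{++}$ is not available there. We apply it in $V$, to $P*\dot Q_{\dot T}$. Three new points arise. The sets $T$ and $U_{\alpha,i}$ are now only names, so the filter has to decide them. The first coordinates of the filter have to be combined into one condition $p^*$ of $P$, which by Example~\ref{ex:nolowerbound} is not automatic. And $p^*$, which will have height $\gamma$, extends only those first coordinates whose height is at most $\gamma$; the sets $\{(p,c):\max c>\beta\}$, $\beta<\lambda$, are too many to be met, so the decisions have to be placed below $\gamma$ by a different device.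

\begin{proposition}\label{prop:main}
Assume $\mathsf{MM}^{++}$. The following holds in $V^P$. Let $T\subseteq S^\lambda_\omega$ be stationary with $h$ bounded below $\omega_1$ on $T$, and let $\langle U_{\alpha,i}\mid\alpha\in T,\ i<\omega_1\rangle$ be stationary subsets of $T$. Then there are $\gamma<\lambda$ of cofinality $\omega_1$ and a club $F\subseteq\gamma$ with $F\subseteq T$ such that $U_{\alpha,i}\cap\gamma$ is stationary in $\gamma$ for all $\alpha\in F$ and $i<\omega_1$.
\end{proposition}

\begin{proof}
Put $U_{\alpha,i}=T$ for $\alpha\in\lambda\setminus T$, so that the matrix is indexed by the ground model set $\lambda\times\omega_1$. Work in $V$. Let $p_0\in P$ and $\varepsilon<\omega_1$ be such that $p_0$ forces that $\dot T\subseteq S^\lambda_\omega$ is stationary, that $h\le\varepsilon$ on $\dot T$, and that $\dot U_{\alpha,i}$ is a stationary subset of $\dot T$ for all $\alpha<\lambda$, $i<\omega_1$. We find $p^*\le p_0$ forcing the conclusion. Since every extension of $p_0$ has the same properties, such conditions $p^*$ are then dense below $p_0$, which proves the proposition.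

\medskip
\emph{Step 1: the poset $R$.} Let $R$ be the set of pairs $(p,c)$ such that $p\le p_0$, $c\in V$ is countable and closed in $\lambda$, $p\Vdash\check c\subseteq\dot T$, and $\max c\le\delta_p$ if $c\ne\emptyset$. Put $(p',c')\le(p,c)$ if $p'\le p$ and $c'$ end-extends $c$. The last requirement on $(p,c)$ ensures that $p$ knows the colors of the points of $c$.

The map $(p,c)\mapsto(p,\check c)$ sends $R$ into $P*\dot Q_{\dot T}$ below $(p_0,\check\emptyset)$, and it preserves and reflects the order because end-extension is absolute. Its range is dense below $(p_0,\check\emptyset)$: given $(p,\dot c)$, Lemma~\ref{lem:P}(c) gives $p'\le p$ and a set $c\in V$, countable in $V$, with $p'\Vdash\dot c=\check c$; being closed in $\lambda$ is absolute; and by Lemma~\ref{lem:P}(a) we may take $\delta_{p'}\ge\sup c$. Then $(p',c)\in R$ and $(p',\check c)\le(p,\dot c)$.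

By (F2), the extension by an $R$-generic filter $H$ has the form $V[G_P][G_Q]$, where $G_P\ni p_0$ is generic for $P$, $G_Q$ is generic over $V[G_P]$ for $Q_T$, and $p\in G_P$, $c\in G_Q$ for all $(p,c)\in H$. In $V[G_P]$, $\lambda\ge\omega_2$ is regular and $T\subseteq S^\lambda_\omega$ is stationary, so Lemma~\ref{lem:Q} applies there. A stationary $A\subseteq\omega_1$ of $V$ is stationary in $V[G_P]$ and then in $V[G_P][G_Q]$. Hence $R$ preserves stationary subsets of $\omega_1$.

\medskip
\emph{Step 2: the names.} Let $\dot f$ be an $R$-name for the increasing enumeration of $\bigcup G_Q$. We read the $P$-names $\dot U_{\alpha,i}$ as $R$-names by evaluating them with $G_P$. For $\eta,i<\omega_1$ let $\dot E_{\eta,i}$ be an $R$-name for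
\[
\{\xi<\omega_1:\dot f(\xi)\in\dot U_{\dot f(\eta),i}\}.
\]
The diagonal character of the problem is absorbed here: the club has only $\aleph_1$ points, so $\aleph_1$ names cover all rows that will matter, although we do not yet know which rows these are. Each $\dot E_{\eta,i}$ is forced to be stationary. Indeed, in $V[G_P][G_Q]$ let $\alpha$ be the value of $\dot f(\eta)$. The set $U_{\alpha,i}$ belongs to $V[G_P]$ and is there a stationary subset of $T$, so Lemma~\ref{lem:Q}(c), which holds in $V[G_P]$ for all such sets, applies to it.

\medskip
\emph{Step 3: the dense sets.} First note: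
\begin{equation}\label{eq:ext}
\text{for }r\in R,\ \zeta<\omega_1,\ \beta<\lambda\text{ there is }(p,c)\le r\text{ in $R$ with }\operatorname{otp}(c)>\zeta,\ \max c>\beta.
\end{equation}
To see this, let $r=(q,d)$. In $V^P$ the conditions of order type above $\zeta$ and those with maximum above $\beta$ form dense open subsets of $Q_T$, so there are $q'\le q$ and a name $\dot c$ such that $q'$ forces that $\dot c\in Q_{\dot T}$ end-extends $d$ and has both properties. By Step~1 there is $(p,c)\in R$ with $(p,\check c)\le(q',\dot c)$, and it is as required.

For $\xi,\eta,i<\omega_1$ let $D_{\xi,\eta,i}$ be the set of $(p,c)\in R$ such that $\operatorname{otp}(c)>\max(\xi,\eta)$ and $p$ decides whether $c(\xi)\in\dot U_{c(\eta),i}$. It is dense: use \eqref{eq:ext} to get the order type and then strengthen the first coordinate, which keeps the pair in $R$. Let $D^+_{\xi,\eta,i}$ be the set of $(p,c)\in R$ for which there is $(p',c')\in D_{\xi,\eta,i}$ with $(p,c)\le(p',c')$ and $\max c>\delta_{p'}$. It is dense: extend a given condition to some $(p',c')\in D_{\xi,\eta,i}$ and apply \eqref{eq:ext} with $\beta=\delta_{p'}$. A filter that meets $D^+_{\xi,\eta,i}$ contains a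 decision made by a condition whose height is overtaken by the club.

\medskip
\emph{Step 4: the filter.} By $\mathsf{MM}^{++}$ there is a filter $G\subseteq R$ that meets the $\aleph_1$ sets $D^+_{\xi,\eta,i}$ and makes every $E_{\eta,i}=\dot E_{\eta,i}[G]$ stationary in $\omega_1$. The second coordinates of members of $G$ are pairwise comparable under end-extension and their order types are unbounded in $\omega_1$. Let $F$ be their union, and let $\gamma<\lambda$ and $f$ be as in Lemma~\ref{lem:chain}(b). So $\operatorname{cf}(\gamma)=\omega_1$ and $F$ is a club in $\gamma$. For all $\xi,\eta,i<\omega_1$,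
\begin{equation}\label{eq:low}
\text{there is }(p',c')\in G\cap D_{\xi,\eta,i}\text{ with }\delta_{p'}<\gamma.
\end{equation}
Indeed, if $(p,c)\in G\cap D^+_{\xi,\eta,i}$ is witnessed by $(p',c')$, then $(p',c')\in G$ because $G$ is upward closed, and $\delta_{p'}<\max c<\gamma$.

\medskip
\emph{Step 5: the condition $p^*$.} The functions $h_p$ for $(p,c)\in G$ are pairwise compatible. Every $\beta<\gamma$ satisfies $\beta\le\max c\le\delta_p$ for some $(p,c)\in G$, so their union is defined on $S^\lambda_\omega\cap\gamma$, which equals $S^\lambda_\omega\cap(\gamma+1)$. Let $h^*$ be the restriction of the union to this set and $p^*=(\gamma,h^*)$.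

We check that $p^*\in P$. If $\gamma'<\gamma$ has uncountable cofinality, then $\gamma'\le\delta_p$ for some $(p,c)\in G$, and $h^*$ agrees with $h_p$ below $\gamma'$, so it is tame at $\gamma'$. At $\gamma$ the club $F$ and the bound $\varepsilon$ witness tameness. For let $\alpha\in F$, say $\alpha\in c$ with $(p,c)\in G$. Then $p\Vdash\alpha\in\dot T$ and $p\le p_0$, so $\operatorname{cf}(\alpha)=\omega$ and $p\Vdash h(\alpha)\le\varepsilon$. As $\alpha\le\delta_p$, also $p\Vdash h(\alpha)=h_p(\alpha)$. Hence $h^*(\alpha)=h_p(\alpha)\le\varepsilon$. This is the only place where the bound on $h\restriction T$ is used.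

If $(p',c')\in G$ and $\delta_{p'}<\gamma$, then $p^*\le p'$ by the definition of $h^*$. Such pairs exist by \eqref{eq:low}, and $p'\le p_0$, so $p^*\le p_0$.

\medskip
\emph{Step 6: $p^*$ forces the conclusion.} Fix $\xi,\eta,i<\omega_1$ and $(p',c')$ as in \eqref{eq:low}. Then $p^*\le p'$, $c'(\xi)=f(\xi)$ and $c'(\eta)=f(\eta)$. Since $p'\Vdash\check c'\subseteq\dot T$, we get $p^*\Vdash f(\xi)\in\dot T$; as $\xi$ is arbitrary, $p^*\Vdash F\subseteq\dot T$.

Suppose $\xi\in E_{\eta,i}$, so that some $r\in G$ forces $\xi\in\dot E_{\eta,i}$. Let $r'$ be a common extension of $r$ and $(p',c')$, and pass to an $R$-generic extension $V[G_P][G_Q]$ by a filter containing $r'$. There $c'\in G_Q$ is an initial segment of the generic club, so $\dot f(\xi)$ and $\dot f(\eta)$ have the values $f(\xi)$ and $f(\eta)$, and therefore $f(\xi)\in U_{f(\eta),i}$. Also $p'\in G_P$, so $p'$ does not force the opposite. Since $p'$ decides the statement, $p'\Vdash f(\xi)\in\dot U_{f(\eta),i}$, and the same holds for $p^*$. We have shown that for all $\eta,i<\omega_1$,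
\[
p^*\Vdash f[E_{\eta,i}]\subseteq\dot U_{f(\eta),i}\cap\gamma .
\]
In $V^P$ the set $E_{\eta,i}$ is still stationary in $\omega_1$, so $f[E_{\eta,i}]$ is stationary in $\gamma$ by Lemma~\ref{lem:chain}(c) applied in $V^P$. Every $\alpha\in F$ is $f(\eta)$ for some $\eta$, and $\operatorname{cf}(\gamma)=\omega_1$ in $V^P$. So $p^*$ forces that $\gamma$ and $F$ are as required.
\end{proof}

\section{Proofs of the theorems}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Work in $V^P$ and let $h$ be the generic coloring. By Lemma~\ref{lem:P}(d) its fibers are stationary and clause (1) holds. In the matrices below we replace every empty row by the row consisting of $S$ alone; a pair $(\gamma,F)$ that works for the new matrix works for the old one.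

\emph{Clause \textup{(2)}.} Let $S\subseteq S^\lambda_\omega$ be stationary and let $\langle S_{\alpha,i}\mid\alpha<\lambda,\ i<i_\alpha\rangle$ be a matrix of stationary subsets of $S$ with $1\le i_\alpha<\omega_1$. Apply Lemma~\ref{lem:key} with $\kappa=\omega_1<\lambda$ to $h\restriction S$ and the rows indexed by $\alpha\in S$. This gives a stationary $T\subseteq S$ on which $h$ is bounded below $\omega_1$ such that $S_{\alpha,i}\cap T$ is stationary for all $\alpha\in T$, $i<i_\alpha$. For $\alpha\in T$ let $\langle U_{\alpha,j}\mid j<\omega_1\rangle$ list $\{S_{\alpha,i}\cap T:i<i_\alpha\}$ with repetitions. Proposition~\ref{prop:main} gives $\gamma\in S^\lambda_{>\omega}$ and a club $F\subseteq\gamma$ with $F\subseteq T$ such that $S_{\alpha,i}\cap T\cap\gamma$, and hence $S_{\alpha,i}\cap\gamma$, is stationary in $\gamma$ for all $\alpha\in F$, $i<i_\alpha$.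

\emph{Clause \textup{(3)}.} The implication (b)$\Rightarrow$(a) is Proposition~\ref{prop:constant}, and (a)$\Rightarrow$(c) is the contrapositive of Lemma~\ref{lem:tame}. For (c)$\Rightarrow$(b), let $\varepsilon$ be as in (c) and $T=S\cap\{h\le\varepsilon\}$, so that $S\setminus T$ is nonstationary. Then every stationary subset of $S$, including $S$ itself, has stationary intersection with $T$. Given a matrix of stationary subsets $S_{\alpha,i}$ of $S$ with $1\le i_\alpha<\omega_2$, list $\{S_{\alpha,i}\cap T:i<i_\alpha\}$ in type $\omega_1$, with repetitions if necessary, for each $\alpha\in T$, and apply Proposition~\ref{prop:main} as in clause (2).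
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $P$ be the poset of Definition~\ref{def:P}. Its properties are Lemma~\ref{lem:P}(b),(c) and (F1). In $V^P$, clause (2) of Theorem~\ref{thm:B} with $S=S^\lambda_\omega$ gives $\mathsf{DSR}(\omega,S^\lambda_\omega)$. For each $\varepsilon<\omega_1$ the set $\{h>\varepsilon\}$ contains the stationary fiber $\{h=\varepsilon+1\}$, so $\mathrm{Refl}(\omega_1,S^\lambda_\omega)$ fails by clause (3).
\end{proof}

The countability of the rows enters only through Lemma~\ref{lem:key}; Proposition~\ref{prop:main} handles rows of size $\aleph_1$, which is why $\mathsf{DSR}(\omega_1,S)$ holds as soon as $h$ is bounded on $S$ modulo a nonstationary set.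

\begin{thebibliography}{9}

\bibitem{FMS}
Foreman, Magidor and Shelah,
\emph{Martin's Maximum, saturated ideals, and nonregular ultrafilters I},
Ann. of Math. 127 (1988).

\bibitem{FLH}
Gunter Fuchs and Chris Lambie-Hanson,
\emph{Separating diagonal stationary reflection principles},
arXiv:2002.12862 (2020).

\end{thebibliography}
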